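\title{A dense $\mathbf{F}_{\sigma\delta}$ weakly selective ideal that does not come from a $\sigma$-ideal}

\begin{abstract}
A $\sigma$-ideal $I$ on a Polish space $X$ induces an ideal $J_I$ on any countable base of $X$: a family of basic open sets is small if the set of points that it approaches belongs to $I$. Every $J_I$ is dense and weakly selective. We disprove the conjecture that every dense $\mathbf{F}_{\sigma\delta}$ weakly selective ideal on $\omega$ is isomorphic to some $J_I$. The counterexample lives on the tree $\omega^{<\omega}$: all branches are small, while every branch is the limit of a positive antichain. We also characterize the analytic ideals of the form $J_I$ by a countable covering condition; in particular, every analytic $J_I$ is $\mathbf{F}_{\sigma\delta}$.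
\end{abstract}

\section{Introduction}

Let $X$ be a Polish space with a fixed compatible metric, and let $\mathcal{O}$ be a countable base for $X$ consisting of nonempty open sets. For $a\subseteq\mathcal{O}$ let $\mathrm{cl}(a)$ be the set of points $x\in X$ such that for every $\varepsilon>0$ there is $O\in a$ with $O\subseteq B(x,\varepsilon)$. Equivalently, $x\in\mathrm{cl}(a)$ if every neighborhood of $x$ includes a member of $a$, so the choice of the metric plays no role. Unless stated otherwise, a $\sigma$-ideal $I$ on $X$ is proper ($X\notin I$) and contains all singletons. For such $I$ put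
\[
J_I=\{a\subseteq\mathcal{O}:\mathrm{cl}(a)\in I\}.
\]
The set $\mathrm{cl}(a)$ is closed, and every closed set $C$ has this form: take $a=\{O\in\mathcal{O}:O\cap C\neq\emptyset\}$. Thus $J_I$ records, on a countable set, exactly which closed sets belong to $I$. The basic example is the ideal $\mathtt{NWD}$, which is $J_I$ for the $\sigma$-ideal $I$ of meager subsets of $2^\omega$ and the base of cylinders $[s]=\{x:s\subseteq x\}$, identified with $2^{<\omega}$.

Which ideals on a countable set arise in this way? Throughout, an ideal $J$ on a countable set $D$ is proper and contains the ideal $\mathrm{Fin}$ of finite subsets of $D$; sets outside $J$ are called \emph{positive}. Two ideals are \emph{isomorphic} if a bijection of the underlying sets carries one onto the other. The ideal $J$ is \emph{dense} (or \emph{tall}) if every infinite subset of $D$ has an infinite subset in $J$. It is \emph{weakly selective} if for every positive set $a$, every function on $a$ is either constant or one-to-one on some positive subset of $a$. Descriptive complexity refers to the compact space $P(D)$, identified with $2^D$; a set is $\mathbf{F}_{\sigma\delta}$ if it is a countable intersection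 of countable unions of closed sets. The following facts are quoted from Sabok and Zapletal \cite{SZ}.
\begin{enumerate}
\item[(F1)] Every $J_I$ is dense and weakly selective.
\item[(F2)] If $X$ is compact and $J_I$ is analytic, then $J_I$ is $\mathbf{F}_{\sigma\delta}$.
\item[(F3)] (Hru\v{s}\'ak's Category Dichotomy) If a Borel ideal $J$ is weakly selective, then it is Kat\v{e}tov below $\mathtt{NWD}$, that is, some map $g:2^{<\omega}\to D$ satisfies $g^{-1}[a]\in\mathtt{NWD}$ for all $a\in J$. In fact, under some identification of $D$ with $2^{<\omega}$, the ideal $J$ embeds into $\mathtt{NWD}$.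
\end{enumerate}
Facts (F1) and (F2) list three properties of an analytic $J_I$ on a compact space, and (F3), which we do not use below, says that weak selectivity alone already ties a Borel ideal to one particular $J_I$. One would guess that the three properties suffice. This is the conjecture posed in \cite{SZ}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $J$ is a dense $\mathbf{F}_{\sigma\delta}$ weakly selective ideal on $\omega$, then there are a Polish space $X$ with a countable base $\mathcal{O}$ and a $\sigma$-ideal $I$ on $X$ such that, under some identification of $\omega$ and $\mathcal{O}$, the ideal $J$ becomes $J_I$.}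
\medskip

The conjecture is false, and it stays false if much less is asked of $I$.

\begin{theorem}\label{thm:counter}
There is an ideal $J$ on a countable set $D$ which is dense, $\mathbf{F}_{\sigma\delta}$ and weakly selective, and for which there are no Polish space $X$, countable base $\mathcal{O}$ of nonempty open sets, bijection $\varphi:D\to\mathcal{O}$ and family $I\subseteq P(X)$, closed under subsets and under unions with countable sets, such that $J=\{a\subseteq D:\mathrm{cl}(\varphi[a])\in I\}$. In particular, $J$ is not isomorphic to $J_I$ for any $\sigma$-ideal $I$ containing the singletons.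
\end{theorem}

The second theorem names the missing condition. Write $a\subseteq^*A$ if $a\setminus A$ is finite.

\begin{theorem}\label{thm:class}
For an ideal $J$ on a countably infinite set $D$, the following are equivalent.
\begin{enumerate}
\item[(i)] $J$ is analytic and isomorphic to some $J_I$.
\item[(ii)] $J$ is dense and weakly selective, and there are countable families $\mathcal{A}_n\subseteq P(D)$, $n\in\omega$, such that
\begin{equation}\label{eq:cover}
a\in J\iff\forall n\ \exists A\in\mathcal{A}_n\ \ a\subseteq^*A .
\end{equation}
\item[(iii)] $J$ is $\mathbf{F}_{\sigma\delta}$ and isomorphic to some $J_I$ with $X=2^\omega$.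
\end{enumerate}
In particular, for every Polish space $X$, if $J_I$ is analytic then it is $\mathbf{F}_{\sigma\delta}$: compactness is not needed in \textup{(F2)}.
\end{theorem}

Condition \eqref{eq:cover} is a special way of being $\mathbf{F}_{\sigma\delta}$: the set $\{a:a\subseteq^*A\}$ is the union of the closed sets $\{a:a\subseteq A\cup F\}$, $F$ finite. It says that membership in $J$ is decided by the position of $a$, modulo finite sets, relative to countably many fixed sets. By Theorem \ref{thm:counter}, it does not follow from ``dense, $\mathbf{F}_{\sigma\delta}$, weakly selective''.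

Section \ref{sec:prelim} collects the basic properties of $J_I$. Section \ref{sec:branch} isolates a property of every $J_I$ that has nothing to do with complexity; Sections \ref{sec:ideal} and \ref{sec:select} construct an ideal violating it, which proves Theorem \ref{thm:counter}. In Theorem \ref{thm:class} the implication (iii)$\Rightarrow$(i) is trivial, and the implications (i)$\Rightarrow$(ii) and (ii)$\Rightarrow$(iii) are proved in Sections \ref{sec:hyper} and \ref{sec:stone}.

\section{The ideals $J_I$}\label{sec:prelim}

A single isolated point $\{x\}\in a$ puts $x$ into $\mathrm{cl}(a)$, so $\mathrm{cl}$ is sensitive to finite changes of $a$. The following variant is not. Let $\mathrm{cl}^*(a)$ be the set of $x\in X$ such that every neighborhood of $x$ includes infinitely many members of $a$.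

\begin{lemma}\label{lem:star}
For $a,b\subseteq\mathcal{O}$ the set $\mathrm{cl}^*(a)$ is closed, $\mathrm{cl}^*(a\cup b)=\mathrm{cl}^*(a)\cup\mathrm{cl}^*(b)$, and
\[
\mathrm{cl}^*(a)\subseteq\mathrm{cl}(a)\subseteq\mathrm{cl}^*(a)\cup\{x:\{x\}\in a\}.
\]
Hence, if $I\subseteq P(X)$ is closed under subsets and under unions with countable sets, then $\mathrm{cl}(a)\in I$ if and only if $\mathrm{cl}^*(a)\in I$.
\end{lemma}

\begin{proof}
An open set that includes only finitely many members of $a$ is disjoint from $\mathrm{cl}^*(a)$, so $\mathrm{cl}^*(a)$ is closed. If $x$ lies in neither $\mathrm{cl}^*(a)$ nor $\mathrm{cl}^*(b)$, the intersection of two witnessing neighborhoods shows $x\notin\mathrm{cl}^*(a\cup b)$. Let $x\in\mathrm{cl}(a)\setminus\mathrm{cl}^*(a)$. For all large $n$ the ball $B(x,1/n)$ includes one of finitely many fixed members of $a$, so one $O\in a$ is included in $B(x,1/n)$ for infinitely many $n$. As $O\neq\emptyset$, we get $O=\{x\}$. The set $\{x:\{x\}\in a\}$ is countable because $a$ is.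
\end{proof}

Fact (F1) has a short proof, which shows what density and weak selectivity measure: the first reflects that singletons are in $I$, the second reflects closure under countable unions.

\begin{proposition}\label{prop:F1}
For every $\sigma$-ideal $I$ on $X$, the family $J_I$ is a dense, weakly selective ideal on $\mathcal{O}$.
\end{proposition}

\begin{proof}
By Lemma \ref{lem:star}, $J_I=\{a:\mathrm{cl}^*(a)\in I\}$ is closed under subsets and finite unions and contains the finite sets, for which $\mathrm{cl}^*$ is empty. It is proper since $\mathrm{cl}(\mathcal{O})=X\notin I$.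

Let $a$ be infinite. If $\mathrm{cl}^*(a)=\emptyset$, then $a\in J_I$. Otherwise pick $x\in\mathrm{cl}^*(a)$ and distinct $O_k\in a$ with $O_k\subseteq B(x,1/k)$; then $\mathrm{cl}^*(\{O_k:k\geq1\})=\{x\}\in I$. So $J_I$ is dense.

Let $a\notin J_I$ and let $f$ be a function on $a$. If some fiber of $f$ is positive, $f$ is constant on it. Otherwise let $M$ be $\mathrm{cl}^*(a)$ minus the union of the sets $\mathrm{cl}^*(g)\in I$ over the countably many fibers $g$. Then $M\notin I$, because $I$ is a $\sigma$-ideal. Let $(y_k)_{k\geq1}$ list a countable dense subset of $M$, each point infinitely often. Choose recursively $O_k\in a$ with $O_k\subseteq B(y_k,1/k)$ outside the union $g_k$ of the fibers of $O_1,\dots,O_{k-1}$. This is possible: $y_k\notin\mathrm{cl}^*(g_k)$, so a small neighborhood of $y_k$ includes finitely many members of $g_k$ but infinitely many members of $a$. Then $f$ is one-to-one on $b=\{O_k:k\geq1\}$, and the closed set $\mathrm{cl}^*(b)$ contains every $y_k$, hence includes $M$. So $b\notin J_I$.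
\end{proof}

\begin{example}\label{ex:nwd}
Call $a\subseteq2^{<\omega}$ \emph{dense above $u$} if every $v\supseteq u$ is extended by an element of $a$. Then $a\in\mathtt{NWD}$ if and only if $a$ is dense above no $u$. Indeed, if $a$ is dense above $u$, then $[u]\subseteq\mathrm{cl}(a)$, which is not meager; and if every $u$ has an extension $v$ that no element of $a$ extends, then $\mathrm{cl}(a)\cap[v]=\emptyset$, so $\mathrm{cl}(a)$ is nowhere dense. Condition \eqref{eq:cover} holds with the families $\mathcal{A}_u=\{A_v:v\supseteq u\}$ indexed by $u\in2^{<\omega}$, where $A_v=\{s:v\not\subseteq s\}$: if only finitely many elements of $a$ extend $v$, then none extends a sufficiently long $v'\supseteq v$.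
\end{example}

\section{Branches and the sets converging to them}\label{sec:branch}

From here to the end of Section \ref{sec:select}, $D=\omega^{<\omega}\setminus\{\emptyset\}$. We write $s\subseteq t$ if $s$ is an initial segment of $t$. Two sequences are \emph{comparable} if one is an initial segment of the other; a \emph{chain} is a set of pairwise comparable sequences and an \emph{antichain} is a set of pairwise incomparable ones. For $s\in D$ let $D_s=\{d\in D:s\subseteq d\}$ be the cone above $s$. For $z\in\omega^\omega$ let $z|k$ be the initial segment of length $k$ and $b_z=\{z|k:k\geq1\}$ the \emph{branch} of $z$. A set $a\subseteq D$ \emph{converges to $z$} if $a\subseteq^*D_{z|k}$ for every $k\geq1$.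

Consider first the representation in which the tree is taken at face value: $X=\omega^\omega$ and $\varphi(s)=[s]$, the set of points extending $s$. If $a$ is infinite and converges to $z$, then $\mathrm{cl}^*(\varphi[a])=\{z\}=\mathrm{cl}^*(\varphi[b_z])$, so no $I$ can tell $a$ from $b_z$. An arbitrary bijection $\varphi:D\to\mathcal{O}$ need not respect the tree. But $\mathrm{cl}^*\circ\varphi$ is computed from countably many subsets of $D$, one for each basic open set, and a branch can be chosen to be generic for countably many sets. For such a branch, one half of the picture survives.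

\begin{lemma}\label{lem:generic}
Let $\mathcal{S}$ be a countable family of subsets of $D$. There is $z\in\omega^\omega$ such that every $S\in\mathcal{S}$ satisfies one of the following:
\begin{enumerate}
\item[(a)] $S\cap D_{z|k}=\emptyset$ for some $k\geq1$;
\item[(b)] $S\cap b_z$ is infinite.
\end{enumerate}
Consequently, if $a$ converges to $z$, $S\in\mathcal{S}$ and $S\cap a$ is infinite, then $S\cap b_z$ is infinite.
\end{lemma}

\begin{proof}
We may assume $\mathcal{S}\neq\emptyset$. Let $(S_i)_{i\in\omega}$ list $\mathcal{S}$, each member infinitely often. Put $s_0=\langle0\rangle$. Given $s_i$, let $s_{i+1}$ be a proper extension of $s_i$ that lies in $S_i$ if there is one, and $s_{i+1}=s_i{}^{\frown}0$ otherwise. Let $z=\bigcup_is_i$ and fix $S\in\mathcal{S}$. If for some $i$ with $S_i=S$ no proper extension of $s_i$ lies in $S$, then (a) holds with $k=|s_i|+1$. Otherwise $s_{i+1}\in S\cap b_z$ for infinitely many $i$, which gives (b). Finally, if $a$ converges to $z$ and $S\cap a$ is infinite, then $S\cap a$ meets every cone $D_{z|k}$, so (a) fails.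
\end{proof}

\begin{proposition}\label{prop:obstruction}
Let $J\subseteq P(D)$ be a family such that
\begin{enumerate}
\item[(B1)] $b_z\in J$ for every $z\in\omega^\omega$;
\item[(B2)] for every $z\in\omega^\omega$ some $a\notin J$ converges to $z$.
\end{enumerate}
Then there are no $X$, $\mathcal{O}$, $\varphi$ and $I$ as in Theorem \ref{thm:counter} with $J=\{a:\mathrm{cl}(\varphi[a])\in I\}$.
\end{proposition}

\begin{proof}
Suppose there are. For $W\in\mathcal{O}$ let $S_W=\{d\in D:\varphi(d)\subseteq W\}$. Since $\mathcal{O}$ is a base and $\varphi$ is one-to-one, $x\in\mathrm{cl}^*(\varphi[c])$ if and only if $S_W\cap c$ is infinite for every $W\in\mathcal{O}$ with $x\in W$. Take $z$ from Lemma \ref{lem:generic} for the family $\{S_W:W\in\mathcal{O}\}$, and let $a\notin J$ converge to $z$. The last sentence of the lemma gives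
\[
\mathrm{cl}^*(\varphi[a])\subseteq\mathrm{cl}^*(\varphi[b_z]).
\]
By (B1) and Lemma \ref{lem:star} the right side is in $I$. So the left side is in $I$, and $\mathrm{cl}(\varphi[a])\in I$ by Lemma \ref{lem:star} again. This means $a\in J$, a contradiction.
\end{proof}

Closure of $I$ under subsets is used at the displayed inclusion; unions with countable sets are needed only to pass from $\mathrm{cl}^*$ back to $\mathrm{cl}$, that is, to absorb isolated points of $X$.

\section{An ideal in which chains are small and antichains carry $\mathtt{NWD}$}\label{sec:ideal}

We look for a dense $\mathbf{F}_{\sigma\delta}$ weakly selective ideal with (B1) and (B2). A set converging to $z$ that differs most from $b_z$ is a comb, as in Figure \ref{fig:comb}: an antichain with one element leaving the branch at each level. So largeness should be witnessed by antichains.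

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (1.6,0) -- (8,0);
\draw[dashed] (8,0) -- (9.2,0) node[right] {$z$};
\foreach \k in {1,2,3,4,5} \fill (1.6*\k,0) circle (1.8pt) node[below=2pt] {$z|\k$};
\foreach \k in {1,2,3,4} {
  \draw (1.6*\k,0) -- (1.6*\k+1.6,1);
  \draw[fill=white] (1.6*\k+1.6,1) circle (2.2pt) node[above=2pt] {$d_{\k}$};
}
\end{tikzpicture}
\caption{A branch $b_z=\{z|k:k\geq1\}$ of the tree $\omega^{<\omega}$ (black) and a comb along it (white): $d_k$ is an immediate successor of $z|k$ other than $z|(k+1)$. The comb is an antichain, and all but finitely many $d_l$ extend any given $z|k$.}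
\label{fig:comb}
\end{figure}

Calling a set large when it includes arbitrarily large finite antichains gives (B1) and (B2), but destroys density: every infinite subset of an infinite antichain is large. An antichain needs a dense ideal of its own, and we use $\mathtt{NWD}$ by attaching to each node a label in $2^{<\omega}$. One could then call $a$ large if it includes an antichain whose labels are dense above some $u$. This quantifies over infinite subsets of $a$, and the formula shows only that the small sets form a coanalytic family. To get an $\mathbf{F}_{\sigma\delta}$ family we ask for finite antichains of better and better quality instead.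

Fix an enumeration $2^{<\omega}=\{q_j:j\in\omega\}$ without repetitions. The \emph{label} of $s\in D$ is $r(s)=q_j$, where $j$ is the last entry of $s$. Thus the immediate successors of any node carry every label exactly once.

\begin{definition}
Let $u\in2^{<\omega}$ and $m\in\omega$. A finite set $e\subseteq D$ is \emph{$(u,m)$-dense} if for every $w\in2^m$ there is $d\in e$ with $u^{\frown}w\subseteq r(d)$. A set $a\subseteq D$ is \emph{$u$-large} if for every $m$ it includes a finite $(u,m)$-dense antichain. Let
\[
J=\{a\subseteq D:a\text{ is $u$-large for no }u\in2^{<\omega}\}.
\]
\end{definition}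

We use one counting fact repeatedly. Let $e$ be $(u,m+n)$-dense and $w\in2^m$. For each $w'\in2^n$ some $d\in e$ has $r(d)\supseteq u^{\frown}w^{\frown}w'$, and different $w'$ require different $d$. Therefore
\begin{equation}\label{eq:count}
\{d\in e:u^{\frown}w\subseteq r(d)\}\text{ is $(u^{\frown}w,n)$-dense and has at least $2^n$ elements.}
\end{equation}
In particular $e$ is $(u,m)$-dense, so $a$ is $u$-large as soon as it includes $(u,m)$-dense antichains for infinitely many $m$.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Finite sets and chains belong to $J$.
\item[(b)] If $r[a]\in\mathtt{NWD}$, then $a\in J$.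
\item[(c)] If $a$ is an antichain and $r[a]$ is dense above $u$, then $a$ is $u$-large.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A $(u,m)$-dense set has at least $2^m$ elements by \eqref{eq:count}, while the antichains included in a finite set or in a chain have bounded size. (b) If $a$ is $u$-large and $v=u^{\frown}w$, a $(u,|w|)$-dense subset of $a$ has an element whose label extends $v$. So $r[a]$ is dense above $u$, and $r[a]\notin\mathtt{NWD}$ by Example \ref{ex:nwd}. (c) For each $w\in2^m$ pick $d\in a$ with $r(d)\supseteq u^{\frown}w$; the chosen elements form a $(u,m)$-dense antichain.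
\end{proof}

So an antichain $a$ is in $J$ exactly when $r[a]\in\mathtt{NWD}$. On the first level $\{\langle j\rangle:j\in\omega\}$ the map $r$ is a bijection onto $2^{<\omega}$, and $J$ restricted to this level is a copy of $\mathtt{NWD}$. In particular $D\notin J$.

\begin{lemma}\label{lem:split}
If $a'\cup a''$ is $u$-large, then $a'$ is $u$-large or $a''$ is $v$-large for some $v\supseteq u$.
\end{lemma}

\begin{proof}
Suppose $a'$ is not $u$-large and fix $m$ such that $a'$ includes no $(u,m)$-dense antichain. For each $n$ let $e_n\subseteq a'\cup a''$ be a $(u,m+n)$-dense antichain. The antichain $e_n\cap a'$ is not $(u,m)$-dense, so there is $w_n\in2^m$ such that no element of $e_n\cap a'$ has a label extending $u^{\frown}w_n$. Choose $w$ with $w_n=w$ for infinitely many $n$. For such $n$ the set $\{d\in e_n:u^{\frown}w\subseteq r(d)\}$ is included in $a''$, and it is a $(u^{\frown}w,n)$-dense antichain by \eqref{eq:count}. Hence $a''$ is $u^{\frown}w$-large.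
\end{proof}

The asymmetry of the lemma matters: applied to $c\setminus g$ and $c\cap g$, it shows that removing a small set keeps the \emph{same} $u$:
\begin{equation}\label{eq:remove}
\text{if $c$ is $u$-large and $g\in J$, then $c\setminus g$ is $u$-large.}
\end{equation}

\begin{proposition}\label{prop:easy}
$J$ is a dense $\mathbf{F}_{\sigma\delta}$ ideal on $D$ satisfying \textup{(B1)} and \textup{(B2)}.
\end{proposition}

\begin{proof}
A superset of a $u$-large set is $u$-large, so $J$ is closed under subsets; it is closed under finite unions by Lemma \ref{lem:split}, contains the finite sets, and is proper.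

\emph{Complexity.} For fixed $u$ and $m$ let $C_{u,m}$ be the family of all $a$ that include no finite $(u,m)$-dense antichain. For finite $e$ the condition $e\not\subseteq a$ is clopen in $a$, so $C_{u,m}$ is closed, and $J=\bigcap_u\bigcup_mC_{u,m}$.

\emph{Density.} Let $c\subseteq D$ be infinite. If $r$ is constant on an infinite $c'\subseteq c$, then $r[c']$ is finite. Otherwise $r[c]$ is infinite, so it has an infinite subset $g\in\mathtt{NWD}$ by Proposition \ref{prop:F1}, and we put $c'=c\cap r^{-1}[g]$. In both cases $c'$ is infinite and $c'\in J$ by Lemma \ref{lem:basic}(b).

\emph{Branches.} (B1) is Lemma \ref{lem:basic}(a). For (B2) fix $z$ and let $(v_k)_{k\geq1}$ list $2^{<\omega}$. Infinitely many $j$ satisfy $q_j\supseteq v_k$, so we can pick such $j_k\neq z(k)$; this is where infinite branching is used. Put $d_k=(z|k)^{\frown}j_k$ and $a=\{d_k:k\geq1\}$. For $l\geq k$ we have $d_l\supseteq z|k$, so $a$ converges to $z$. For $k<l$ the sequence $d_l$ extends $z|(k+1)=(z|k)^{\frown}z(k)$, so $d_k$ and $d_l$ take different values at position $k$ and are incomparable. Since $r(d_k)\supseteq v_k$, the set $r[a]$ is dense above $\emptyset$, and $a\notin J$ by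 Lemma \ref{lem:basic}(c).
\end{proof}

\section{Weak selectivity of $J$}\label{sec:select}

If every positive set included a positive antichain, weak selectivity could be handled on that antichain as for $\mathtt{NWD}$. The price of finite witnesses is that this fails.

\begin{example}
For $s\in2^{<\omega}$ let $j(s)$ be the index with $q_{j(s)}=s$, and let $t_s=\langle j(s|0),j(s|1),\dots,j(s)\rangle$. Then $r(t_s)=s$, and $t_s\subseteq t_{s'}$ if and only if $s\subseteq s'$. The set $T=\{t_s:s\in2^{<\omega}\}$ is $\emptyset$-large, as witnessed by the antichains $\{t_w:w\in2^m\}$. If $c\subseteq T$ is an antichain, then so is $r[c]$, and an antichain in $2^{<\omega}$ is dense above no $u$: if it contains some $s\supseteq u$, it contains no extension of $s^{\frown}0$. Hence $c\in J$.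
\end{example}

So we must build, inside a $u$-large set $c$, finite antichains on which a given function $f$ with small fibers is one-to-one. Choosing the elements one after another fails: after $d$ is chosen, all other elements of $c$ may extend $d$, as when $c$ consists of $d$ and its immediate successors. The remedy is to reserve a whole antichain of candidates for each element and to make the choices in the reverse order.

The case $m=1$ shows this. We want incomparable $d_1,d_2\in c$ with $r(d_1)\supseteq u^{\frown}0$, $r(d_2)\supseteq u^{\frown}1$ and $f(d_1)\neq f(d_2)$. Take a $(u,2)$-dense antichain $e_1\subseteq c$. Remove from $c$ the fibers of $f$ that meet $e_1$ and all initial segments of elements of $e_1$; by \eqref{eq:remove} the rest is $u$-large, so it contains $d_2$ with $r(d_2)\supseteq u^{\frown}1$. Now $e_1$ has two elements with labels extending $u^{\frown}00$ and $u^{\frown}01$. They are incomparable, so at most one of them is an initial segment of $d_2$; let $d_1$ be one that is not. Then $d_1\not\subseteq d_2$, and $d_2\not\subseteq d_1$ and $f(d_1)\neq f(d_2)$ by what was removed.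

\begin{lemma}\label{lem:block}
Let $c$ be $u$-large, let $f$ be a function on $c$ all of whose fibers are in $J$, let $E\subseteq c$ be finite and $m\geq1$. There is a $(u,m)$-dense antichain $e\subseteq c$ such that $f$ is one-to-one on $e$ and $f[e]\cap f[E]=\emptyset$.
\end{lemma}

\begin{proof}
Let $N=2^m$ and let $w_1,\dots,w_N$ list the binary sequences of length $m$.

\emph{Forward pass.} Choose finite $(u,2m)$-dense antichains $e_1,\dots,e_N\subseteq c$ such that, with $E_i=e_1\cup\dots\cup e_{i-1}$,
\begin{enumerate}
\item[(1)] $f[e_i]\cap f[E\cup E_i]=\emptyset$;
\item[(2)] no element of $e_i$ is an initial segment of an element of $E_i$.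
\end{enumerate}
To find $e_i$, let $g$ be the union of $f^{-1}[f[E\cup E_i]]$, which is a finite union of fibers, and of the finite set of initial segments of elements of $E_i$. Then $g\in J$, so $c\setminus g$ is $u$-large by \eqref{eq:remove} and includes a $(u,2m)$-dense antichain.

\emph{Backward pass.} For $i=N,N-1,\dots,1$ choose $d_i\in e_i$ with $r(d_i)\supseteq u^{\frown}w_i$ that is not an initial segment of any $d_{i'}$ with $i'>i$. By \eqref{eq:count}, at least $2^m=N$ elements of $e_i$ have labels extending $u^{\frown}w_i$. The initial segments of one sequence form a chain, so each $d_{i'}$ has at most one initial segment in the antichain $e_i$. At most $N-1$ candidates are excluded, and one remains.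

For $i<i'$ we have $d_i\not\subseteq d_{i'}$ by the backward pass and $d_{i'}\not\subseteq d_i$ by (2). So $e=\{d_1,\dots,d_N\}$ is a $(u,m)$-dense antichain. It has one element in each $e_i$, so (1) gives both claims about $f$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:counter}]
By Propositions \ref{prop:easy} and \ref{prop:obstruction} it remains to show that $J$ is weakly selective. Let $c$ be $u$-large and let $f$ be a function on $c$. If some fiber is positive, $f$ is constant on it. Otherwise apply Lemma \ref{lem:block} for $m=1,2,\dots$, with $E$ the union of the antichains obtained so far. The union $b\subseteq c$ of all these antichains is $u$-large, and $f$ is one-to-one on $b$. The last sentence of the theorem follows since a $\sigma$-ideal containing the singletons is closed under subsets and under unions with countable sets.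
\end{proof}

\begin{remark}
The failure of \eqref{eq:cover} for $J$ can be seen directly. Suppose \eqref{eq:cover} holds, take $z$ from Lemma \ref{lem:generic} for the complements of all members of $\bigcup_n\mathcal{A}_n$, and let $a\notin J$ converge to $z$. For each $n$ there is $A\in\mathcal{A}_n$ with $b_z\subseteq^*A$. Then $(D\setminus A)\cap b_z$ is finite, so $(D\setminus A)\cap a$ is finite by the lemma, that is, $a\subseteq^*A$. By \eqref{eq:cover}, $a\in J$, a contradiction.
\end{remark}

\section{From an analytic $J_I$ to countable families}\label{sec:hyper}

We prove (i)$\Rightarrow$(ii) of Theorem \ref{thm:class}. Let $J=J_I$ be analytic, on $D=\mathcal{O}$. Density and weak selectivity are Proposition \ref{prop:F1}, so we need the families $\mathcal{A}_n$.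

We recall the tools. For a compact metric space $Z$ let $K(Z)$ be the set of compact subsets of $Z$, including $\emptyset$, with the topology generated by the sets $\{L:L\subseteq V\}$ and $\{L:L\cap V\neq\emptyset\}$, $V\subseteq Z$ open. This space is compact and metrizable, $\emptyset$ is an isolated point, and on nonempty sets the topology is induced by the Hausdorff metric: $L,L'$ are at distance at most $\varepsilon$ if each lies in the closed $\varepsilon$-neighborhood of the other. The relation $L'\subseteq L$ is closed in $K(Z)^2$. A family $\mathcal{K}\subseteq K(Z)$ is \emph{hereditary} if it contains all compact subsets of its members, and it is a \emph{$\sigma$-ideal of compact sets} if moreover it contains every compact set that is a countable union of its members. The key external result is the following.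

\begin{theorem}[Kechris, Louveau and Woodin \cite{KLW}]\label{thm:klw}
Every analytic $\sigma$-ideal of compact sets in a compact metrizable space is $\mathbf{G}_\delta$.
\end{theorem}

A hereditary open family of compact sets is controlled by countably many open sets $V$, and one would like to take for $A$ the family of basic sets included in $V$. The difficulty is that $\mathrm{cl}^*(a)\subseteq V$ says nothing about members of $a$ that stay large or, when $X$ is not compact, escape to infinity. So we pass to a compact space in which every infinite family of basic sets accumulates somewhere.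

Embed $X$ in a compact metric space $\hat X$, for instance the Hilbert cube. Let $Y=K(\hat X)\setminus\{\emptyset\}$, a compact metric space, and let $E(O)\in Y$ be the closure of $O\in\mathcal{O}$ in $\hat X$. For $a\subseteq\mathcal{O}$ let $\mathrm{acc}(a)$ be the set of $y\in Y$ each of whose neighborhoods contains $E(O)$ for infinitely many $O\in a$; it is closed, by the argument of Lemma \ref{lem:star}. Put $Y_0=\mathrm{acc}(\mathcal{O})$, and for open $V\subseteq Y$ put $A_V=\{O\in\mathcal{O}:E(O)\in V\}$. Let $\mathcal{B}$ be the countable family of finite unions, including $\emptyset$, of members of a fixed countable base of $Y$. By compactness, if $L\subseteq V$ with $L$ compact and $V$ open, there is $V'\in\mathcal{B}$ with $L\subseteq V'\subseteq\overline{V'}\subseteq V$.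

\begin{lemma}\label{lem:acc}
\begin{enumerate}
\item[(a)] For open $V\subseteq Y$: $\mathrm{acc}(a)\subseteq V\Longrightarrow a\subseteq^*A_V\Longrightarrow\mathrm{acc}(a)\subseteq\overline V$.
\item[(b)] $\mathrm{cl}^*(a)=\{x\in X:\{x\}\in\mathrm{acc}(a)\}$.
\item[(c)] Every compact $L\subseteq Y_0$ equals $\mathrm{acc}(a)$ for some $a\subseteq\mathcal{O}$.
\item[(d)] The map $\mathrm{acc}:P(\mathcal{O})\to K(Y_0)$ is Borel.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $a\setminus A_V$ is infinite, list it as $O_0,O_1,\dots$; the sequence $E(O_k)$ in the compact set $Y\setminus V$ has a cluster point there, and this point is in $\mathrm{acc}(a)$. If $a\subseteq^*A_V$, the open set $Y\setminus\overline V$ contains $E(O)$ for only finitely many $O\in a$, so it is disjoint from $\mathrm{acc}(a)$.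

(b) The Hausdorff distance from $L$ to $\{x\}$ is the largest distance from a point of $L$ to $x$, so the sets $\{L\in Y:L\subseteq G\}$, with $G$ an open neighborhood of $x$ in $\hat X$, form a neighborhood base at $\{x\}$. Thus $\{x\}\in\mathrm{acc}(a)$ if and only if every such $G$ includes $E(O)$ for infinitely many $O\in a$. Since $O\subseteq E(O)$, and since $O\subseteq G'$ implies $E(O)\subseteq G$ when $\overline{G'}\subseteq G$, this holds if and only if every such $G$ includes infinitely many $O\in a$, which means $x\in\mathrm{cl}^*(a)$.

(c) For $L=\emptyset$ take $a=\emptyset$. Otherwise, for each $n\geq1$ take a finite $1/n$-net $N_n\subseteq L$ and, for each $y\in N_n$, a set $O\in\mathcal{O}$ not chosen before with $E(O)$ within $1/n$ of $y$; this is possible because $y\in\mathrm{acc}(\mathcal{O})$. Let $a$ be the family of all chosen sets. A point of $L$ is within $2/n$ of some $E(O)$ chosen at stage $n$, so $L\subseteq\mathrm{acc}(a)$. All $E(O)$ chosen from stage $n$ on are within $1/n$ of the closed set $L$, so $\mathrm{acc}(a)\subseteq L$.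

(d) The Borel sets of $K(Y)$ are generated by the sets $\{L:L\subseteq V\}$: if $V=\bigcup_kC_k$ with $C_k$ closed, then $L\cap V\neq\emptyset$ if and only if $L\not\subseteq Y\setminus C_k$ for some $k$. By (a), $\mathrm{acc}(a)\subseteq V$ if and only if $a\subseteq^*A_{V'}$ for some $V'\in\mathcal{B}$ with $\overline{V'}\subseteq V$, and this condition on $a$ is $\mathbf{F}_\sigma$.
\end{proof}

Let
\[
\mathcal{K}=\bigl\{L\in K(Y_0):\{x\in X:\{x\}\in L\}\in I\bigr\}.
\]
Since $I$ is a $\sigma$-ideal, $\mathcal{K}$ is a $\sigma$-ideal of compact sets in $Y_0$. By Lemmas \ref{lem:star} and \ref{lem:acc}(b),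
\begin{equation}\label{eq:JK}
a\in J\iff\mathrm{acc}(a)\in\mathcal{K}.
\end{equation}
We work in $Y_0$ rather than $Y$ so that the complexity of $\mathcal{K}$ can be read from $J$: by \eqref{eq:JK} and Lemma \ref{lem:acc}(c), $\mathcal{K}$ is the image of $J$ under $\mathrm{acc}$. A Borel image of an analytic set is analytic, so $\mathcal{K}$ is analytic, and Theorem \ref{thm:klw} gives open sets $U_n\subseteq K(Y_0)$ with $\mathcal{K}=\bigcap_nU_n$.

We make the open sets hereditary. Let $U_n'$ be the set of $L\in K(Y_0)$ all of whose compact subsets are in $U_n$. Its complement is the projection to the first coordinate of the compact set $\{(L,L'):L'\subseteq L,\ L'\notin U_n\}$, so $U_n'$ is open. It is hereditary and $U_n'\subseteq U_n$; also $\mathcal{K}\subseteq U_n'$ since $\mathcal{K}$ is hereditary. So $\mathcal{K}=\bigcap_nU_n'$. Put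
\[
\mathcal{V}_n=\{V\in\mathcal{B}:\overline V\cap Y_0\in U_n'\},\qquad\mathcal{A}_n=\{A_V:V\in\mathcal{V}_n\}.
\]
Every $L\in U_n'$ is included in some $V\in\mathcal{V}_n$. For $L=\emptyset$ take $V=\emptyset$. For $L\neq\emptyset$ take $V_k\in\mathcal{B}$ with $L\subseteq V_k$ and $\overline{V_k}$ inside the $1/k$-neighborhood of $L$. Then $\overline{V_k}\cap Y_0$ includes $L$ and is at Hausdorff distance at most $1/k$ from it, so it lies in the open set $U_n'$ for large $k$.

We verify \eqref{eq:cover}. If $a\in J$, then for each $n$ we have $\mathrm{acc}(a)\in U_n'$, so $\mathrm{acc}(a)\subseteq V$ for some $V\in\mathcal{V}_n$, and $a\subseteq^*A_V$ by Lemma \ref{lem:acc}(a). Conversely, suppose that for each $n$ there is $V\in\mathcal{V}_n$ with $a\subseteq^*A_V$. Then $\mathrm{acc}(a)\subseteq\overline V\cap Y_0\in U_n'$, so $\mathrm{acc}(a)\in U_n'$ by heredity. Hence $\mathrm{acc}(a)\in\mathcal{K}$, and $a\in J$ by \eqref{eq:JK}. This proves (i)$\Rightarrow$(ii).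

\section{From countable families to a $\sigma$-ideal on $2^\omega$}\label{sec:stone}

We prove (ii)$\Rightarrow$(iii). Let $J$ satisfy (ii). As noted after Theorem \ref{thm:class}, \eqref{eq:cover} makes $J$ an $\mathbf{F}_{\sigma\delta}$ set. We need a space, a bijection of $D$ with a base, and a $\sigma$-ideal. Since membership in $J$ depends only on the relations $a\subseteq^*A$, the space should turn these relations into inclusions between closed and clopen sets. The Stone space does this.

\subsection*{The space}
Let $\mathcal{A}\subseteq P(D)$ be a countable Boolean subalgebra that includes $\bigcup_n\mathcal{A}_n$ and $\mathrm{Fin}$, and in which every infinite member is the union of two disjoint infinite members. To obtain it, start from the algebra generated by $\bigcup_n\mathcal{A}_n\cup\mathrm{Fin}$, add a splitting of each infinite member, generate an algebra again, and take the union after $\omega$ rounds. Let $X$ be the Stone space of $\mathcal{A}/\mathrm{Fin}$: its points are the ultrafilters on $\mathcal{A}$ with no finite member, and the topology is generated by the sets $\hat A=\{x:A\in x\}$, $A\in\mathcal{A}$. Recall that $X$ is compact Hausdorff, that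 $A\mapsto\hat A$ is a Boolean homomorphism onto the algebra of clopen sets, and that $\hat A\subseteq\hat B$ if and only if $A\subseteq^*B$. As $\mathcal{A}$ is countable, $X$ is metrizable, and the splitting property says that $X$ has no isolated points. A nonempty compact metrizable zero-dimensional space without isolated points is homeomorphic to $2^\omega$. Fix a compatible metric of diameter at most $1$.

Think of $X$ as the set of points at infinity of $D$. For an arbitrary $a\subseteq D$, not necessarily in $\mathcal{A}$, the points at infinity approached by $a$ form the set
\[
\partial a=\{x\in X:a\cap A\text{ is infinite for all }A\in x\}.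
\]
It is closed: if $a\cap A$ is finite, then $\hat A\cap\partial a=\emptyset$. For $A\in\mathcal{A}$,
\begin{equation}\label{eq:bd}
\partial a\subseteq\hat A\iff a\subseteq^*A,\qquad\qquad\partial(a\cap A)=\partial a\cap\hat A.
\end{equation}
Indeed, if $a\setminus A$ is finite, no $x\in\partial a$ contains $D\setminus A$, so $\partial a\subseteq\hat A$. If $a\setminus A$ is infinite, take a nonprincipal ultrafilter on $D$ containing $a\setminus A$; its intersection with $\mathcal{A}$ is a point of $\partial a\setminus\hat A$. In the second formula, $\subseteq$ follows from the first; conversely, if $x\in\partial a\cap\hat A$ and $B\in x$, then $A\cap B\in x$, so $a\cap A\cap B$ is infinite. Taking $A=\emptyset$ in the first formula shows that $\partial a\neq\emptyset$ for infinite $a$.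

Condition \eqref{eq:cover} enters through one consequence:
\begin{equation}\label{eq:mono}
\partial a\subseteq\partial b,\ b\in J\ \Longrightarrow\ a\in J.
\end{equation}
For each $n$ pick $A\in\mathcal{A}_n$ with $b\subseteq^*A$. By \eqref{eq:bd}, $\partial a\subseteq\partial b\subseteq\hat A$, so $a\subseteq^*A$. Now \eqref{eq:cover} gives $a\in J$.

\subsection*{The base}
We need a bijection $\varphi$ of $D$ with a base such that $\mathrm{cl}(\varphi[a])=\partial a$. The set $\varphi(d)$ should be a small clopen set located where $d$ is, and the sizes should tend to $0$ along $D$.

Choose partitions $\Pi_0=\{D\},\Pi_1,\Pi_2,\dots$ of $D$ into finitely many infinite members of $\mathcal{A}$ such that each $Q\in\Pi_n$ is a union of at least two members of $\Pi_{n+1}$ and $\operatorname{diam}\hat Q\leq2^{-n}$ for $Q\in\Pi_n$. To refine $Q\in\Pi_n$, partition $\hat Q$ into nonempty clopen sets $\hat A_1,\dots,\hat A_p$, $p\geq2$, of diameter at most $2^{-n-1}$; the sets $A_i$ partition $Q$ modulo finite sets, and finite modifications make the partition exact. Let $\Pi=\bigcup_n\Pi_n$ and $\mathcal{O}=\{\hat Q:Q\in\Pi\}$. Each $x\in X$ contains exactly one $Q_n(x)\in\Pi_n$,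 and the sets $\hat Q$ for $Q=Q_n(x)$, $n\in\omega$, form a neighborhood base at $x$; so $\mathcal{O}$ is a base of nonempty open sets. If $n\leq n'$, $Q\in\Pi_n$, $Q'\in\Pi_{n'}$ and $(n,Q)\neq(n',Q')$, then either $Q'\cap Q=\emptyset$, or $n<n'$ and $Q'\subseteq Q$ with $Q\setminus Q'$ infinite. In both cases $\hat Q\neq\hat Q'$.

Fix an enumeration of $D$. Choose recursively pairwise disjoint sets $T_n\subseteq D$ with $|T_n\cap Q|=1$ for each $Q\in\Pi_n$, such that $T_n$ contains the first element of $D\setminus\bigcup_{k<n}T_k$; this is possible because each $Q$ is infinite. Then $D$ is the disjoint union of the finite sets $T_n$. For $d\in T_n$ let $Q_d$ be the member of $\Pi_n$ containing $d$, and put $\varphi(d)=\hat Q_d$. Each $T_n$ is mapped bijectively onto $\{\hat Q:Q\in\Pi_n\}$, so $\varphi:D\to\mathcal{O}$ is a bijection.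

\begin{lemma}\label{lem:clbd}
$\mathrm{cl}(\varphi[a])=\partial a$ for every $a\subseteq D$.
\end{lemma}

\begin{proof}
Let $Q\in\Pi_n$ and $d\in T_k$ with $k\geq n$. Either $Q_d\subseteq Q$, and then $d\in Q$ and $\varphi(d)\subseteq\hat Q$; or $Q_d\cap Q=\emptyset$, and then $d\notin Q$ and the nonempty set $\varphi(d)$ is disjoint from $\hat Q$. So $\{d:\varphi(d)\subseteq\hat Q\}$ and $Q$ differ only inside the finite set $\bigcup_{k<n}T_k$. Therefore $x\in\mathrm{cl}^*(\varphi[a])$ if and only if $a\cap Q_n(x)$ is infinite for all $n$. This is equivalent to $x\in\partial a$, because every $A\in x$ satisfies $Q_n(x)\subseteq^*A$ for some $n$, the set $\hat A$ being a neighborhood of $x$. Finally $\mathrm{cl}^*=\mathrm{cl}$ by Lemma \ref{lem:star}, since $X$ has no isolated points.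
\end{proof}

\subsection*{The $\sigma$-ideal}
Any suitable $I$ must contain the sets $\partial b$, $b\in J$, so we take the smallest candidate: let $I$ be the family of subsets of $X$ covered by countably many sets $\partial b$, $b\in J$. It is closed under subsets and countable unions.

Density of $J$ puts the singletons into $I$. Given $x\in X$, the filter $x$ is a countable family of infinite sets closed under finite intersections, so there is an infinite $a$ with $a\subseteq^*A$ for all $A\in x$. Let $a'\subseteq a$ be infinite and in $J$. By \eqref{eq:bd}, $\emptyset\neq\partial a'\subseteq\bigcap_{A\in x}\hat A=\{x\}$. (Density cannot be dropped from (ii): $\mathrm{Fin}$ is weakly selective and satisfies \eqref{eq:cover} with $\mathcal{A}_n=\{\emptyset\}$, but it is not dense, so it is not a $J_I$.)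

The difficulty is that countable unions might cover $\partial a$ for a positive $a$. The Baire category theorem reduces a countable cover to a single set $\partial b_i$, but only on a portion of $\partial a$. Weak selectivity then produces a positive subset of $a$ that accumulates only on this portion, and \eqref{eq:mono} applies to it.

\begin{lemma}\label{lem:sigma}
If $\partial a\in I$, then $a\in J$.
\end{lemma}

\begin{proof}
Suppose $\partial a\subseteq\bigcup_i\partial b_i$ with $b_i\in J$, but $a\notin J$. Remove the part of $\partial a$ where $a$ is locally small: let $\mathcal{U}=\{Q\in\Pi:a\cap Q\in J\}$ and let $L=\partial a\setminus\bigcup_{Q\in\mathcal{U}}\hat Q$, a compact set. We claim: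
\begin{equation}\label{eq:kernel}
c\subseteq a,\ \partial c\cap L=\emptyset\ \Longrightarrow\ c\in J.
\end{equation}
Indeed, the compact set $\partial c\subseteq\partial a\setminus L$ is covered by $\hat Q_1,\dots,\hat Q_p$ with $Q_j\in\mathcal{U}$. By \eqref{eq:bd}, $c\subseteq^*Q_1\cup\dots\cup Q_p$, so $c\subseteq^*\bigcup_j(a\cap Q_j)\in J$.

Taking $c=a$ in \eqref{eq:kernel} shows $L\neq\emptyset$. The compact set $L$ is covered by the closed sets $\partial b_i$, so by the Baire category theorem there are $i$ and $Q\in\Pi$ with $\emptyset\neq M\subseteq\partial b_i$, where $M=L\cap\hat Q$. As $\hat Q$ meets $L$, we have $Q\notin\mathcal{U}$, so $a_0=a\cap Q$ is positive.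

Let $W_k$ be the union of those $R\in\Pi_k$ with $\hat R\cap M\neq\emptyset$, with the first $k$ elements of $D$ removed. Then $W_k\in\mathcal{A}$, $D=W_0\supseteq W_1\supseteq\cdots$ and $\bigcap_kW_k=\emptyset$. Moreover $M\subseteq\hat W_k$ and every point of $\hat W_k$ is within $2^{-k}$ of the closed set $M$, so $\bigcap_k\hat W_k=M$. By \eqref{eq:bd}, $\partial(a_0\setminus W_k)=(\partial a\cap\hat Q)\setminus\hat W_k$. This set is disjoint from $L$, since $L\cap\hat Q=M\subseteq\hat W_k$, and so $a_0\setminus W_k\in J$ by \eqref{eq:kernel}.

Define $f(d)=\max\{k:d\in W_k\}$ for $d\in a_0$. The fiber $f^{-1}(k)$ is included in $a_0\setminus W_{k+1}\in J$, so $f$ is constant on no positive set. By weak selectivity $f$ is one-to-one on a positive set $b\subseteq a_0$. Then $b\setminus W_k=\{d\in b:f(d)<k\}$ has at most $k$ elements, so $b\subseteq^*W_k$ for all $k$. By \eqref{eq:bd}, $\partial b\subseteq\bigcap_k\hat W_k=M\subseteq\partial b_i$, and $b\in J$ by \eqref{eq:mono}. This contradicts the positivity of $b$.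
\end{proof}

If $a\in J$, then $\partial a\in I$ by the definition of $I$. With Lemmas \ref{lem:clbd} and \ref{lem:sigma} this gives $J=\{a\subseteq D:\mathrm{cl}(\varphi[a])\in I\}$. The $\sigma$-ideal $I$ is proper because $\partial D=X$ and $D\notin J$. Since $\mathrm{cl}$ does not depend on the metric, a homeomorphism of $X$ with $2^\omega$ transports $\mathcal{O}$ and $I$ to $2^\omega$. This proves (ii)$\Rightarrow$(iii) and completes the proof of Theorem \ref{thm:class}.

\begin{thebibliography}{9}

\bibitem{KLW}
Kechris, Louveau and Woodin, \emph{The structure of $\sigma$-ideals of compact sets}, Trans. AMS 301 (1987).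

\bibitem{SZ}
Marcin Sabok, Jindrich Zapletal, \emph{Forcing properties of ideals of closed sets}, arXiv:1001.2819 (2010).

\end{thebibliography}
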